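\title{The Aronsson equation and absolute minimizers\\ for nonsmooth convex Hamiltonians}

\begin{abstract}
Let $H:\mathbb R^n\to\mathbb R$ be a convex function, not necessarily differentiable, and interpret the Aronsson equation $D_pH(Du)\cdot D^2u\,D_pH(Du)=0$ in the viscosity sense through the subdifferential of $H$. We prove that a locally Lipschitz function is a viscosity solution of this equation if and only if it is absolutely minimizing for $H$, together with the corresponding one-sided equivalences. In particular the equation is sufficient for the absolutely minimizing property, which answers a question of Armstrong, Crandall, Julin and Smart. The main tool is a barrier built from the convex conjugate of a smoothing of $H$; it is strictly concave in every direction of the subdifferential of the original $H$.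
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $H:\mathbb R^n\to\mathbb R$ be convex and let $U\subset\mathbb R^n$ be open. We write $V\Subset U$ if $V$ is open and bounded and $\overline V\subset U$. The quantity $\operatorname{ess\,sup}_V H(Du)$ measures the steepest slope of $u$ in $V$, with slopes weighed by $H$. Its minimization under a boundary condition is a weak requirement, since it ignores what $u$ does away from the steepest points. One therefore asks for minimality on every subdomain at once.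

\begin{definition}\label{def:am}
Let $u$ be locally Lipschitz in $U$. We call $u$ \emph{absolutely minimizing} for $H$ in $U$ if for every $V\Subset U$ and every Lipschitz $v\in C(\overline V)$ with $v=u$ on $\partial V$,
\begin{equation}\label{eq:am}
\operatorname{ess\,sup}_V H(Du)\le \operatorname{ess\,sup}_V H(Dv).
\end{equation}
We call $u$ \emph{absolutely subminimizing} if \eqref{eq:am} holds for all such $V,v$ with $v\le u$ in $V$, and \emph{absolutely superminimizing} if it holds for all such $V,v$ with $v\ge u$ in $V$.
\end{definition}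

For instance, let $n=1$ and $H(p)=|p|$. Comparing $u$ on $V=(a,b)$ with the affine function that has the same boundary values gives $|u'|\le|u(b)-u(a)|/(b-a)$ almost everywhere, so an absolutely minimizing function on an interval is affine.

The partial differential equation attached to this problem is the Aronsson equation
\[
\mathcal A_H[u]=D_pH(Du)\cdot D^2u\,D_pH(Du)=0 .
\]
To see why it should imply \eqref{eq:am}, let $H$ and $u$ be of class $C^2$ and let $v$ be of class $C^1$ in $V$. Since $D_x\,H(Du)=D^2u\,D_pH(Du)$, the equation says that $H(Du)$ is constant along the curves $\dot x=D_pH(Du(x))$. Suppose that $H(Dv)\le k$ in $V$ but $H(Du(z))=\kappa>k$ at some $z\in V$, and follow the curve through $z$. At each of its points, convexity of $H$ gives $k\ge H(Dv)\ge\kappa+(Dv-Du)\cdot\dot x$, so $u-v$ increases along the curve at rate at least $\kappa-k$. As $u-v$ is bounded, the curve reaches $\partial V$ in finite time, both forward and backward. But $u-v$ vanishes at both ends, which is absurd.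

When $H$ is not differentiable, the gradient $D_pH$ is replaced by the subdifferential
\[
\partial H(q)=\{\omega\in\mathbb R^n:\ H(p)\ge H(q)+(p-q)\cdot \omega\ \text{ for all }p\in\mathbb R^n\},
\]
a nonempty compact convex set.

\begin{definition}\label{def:visc}
An upper semicontinuous $u:U\to\mathbb R$ is a \emph{viscosity subsolution} of $\mathcal A_H[u]=0$ if, whenever $u-\varphi$ has a local maximum at $x_0\in U$ for a smooth $\varphi$,
\[
\max_{\omega\in\partial H(D\varphi(x_0))}\omega\cdot D^2\varphi(x_0)\,\omega\ \ge 0 .
\]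
A lower semicontinuous $u$ is a \emph{viscosity supersolution} if, whenever $u-\varphi$ has a local minimum at $x_0$ for a smooth $\varphi$,
\[
\min_{\omega\in\partial H(D\varphi(x_0))}\omega\cdot D^2\varphi(x_0)\,\omega\ \le 0 .
\]
A \emph{viscosity solution} is a function that is both.
\end{definition}

Only the values of $\varphi$ near $x_0$ matter, so $\varphi$ may be given on a neighborhood of $x_0$. For $H(p)=\frac12|p|^2$ we have $\partial H(q)=\{q\}$, and the equation is $\Delta_\infty u=\sum_{i,j}u_{x_i}u_{x_j}u_{x_ix_j}=0$. For $H(p)=|p|$ we have $\partial H(q)=\{q/|q|\}$ if $q\ne0$, while $0\in\partial H(0)$ makes both conditions void at $q=0$; this is again $\Delta_\infty u=0$ in the viscosity sense.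

For these two Hamiltonians, Jensen proved that the absolutely minimizing functions are exactly the viscosity solutions of $\Delta_\infty u=0$. Gariepy, Wang and Yu extended this to $H\in C^2$; in particular, for such $H$, viscosity solutions of the Aronsson equation are absolutely minimizing. Armstrong, Crandall, Julin and Smart \cite{ACJS} consider Hamiltonians that satisfy only
\begin{itemize}
\item[(i)] $H$ is convex,
\item[(ii)] $H(0)=\min_{\mathbb R^n}H=0$,
\item[(iii)] the set $\{p:H(p)=0\}$ is bounded and has empty interior,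
\end{itemize}
and the problem posed there is whether the sufficiency of the Aronsson equation extends to this generality: is every locally Lipschitz viscosity solution in a bounded open set absolutely minimizing? The answer is yes.

\begin{theorem}\label{thm:main}
Let $H$ satisfy \textup{(i)--(iii)}, let $U\subset\mathbb R^n$ be bounded and open, and let $u\in C(U)$ be a locally Lipschitz viscosity solution of $\mathcal A_H[u]=0$ in $U$. Then $u$ is absolutely minimizing for $H$ in $U$.
\end{theorem}

Only convexity is needed, and the converse holds as well.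

\begin{theorem}\label{thm:strong}
Let $H:\mathbb R^n\to\mathbb R$ be any convex function and let $U\subset\mathbb R^n$ be any open set. For $u$ locally Lipschitz in $U$:
\begin{itemize}
\item[(a)] $u$ is a viscosity subsolution if and only if it is absolutely subminimizing;
\item[(b)] $u$ is a viscosity supersolution if and only if it is absolutely superminimizing;
\item[(c)] $u$ is a viscosity solution if and only if it is absolutely minimizing.
\end{itemize}
Moreover:
\begin{itemize}
\item[(d)] if $H$ has bounded sublevel sets, then every $u\in C(U)$ that is a viscosity subsolution or a viscosity supersolution is locally Lipschitz.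
\end{itemize}
\end{theorem}

By (c) and (d), if $H$ has bounded sublevel sets, and in particular under (i)--(iii), every continuous viscosity solution is absolutely minimizing.

\begin{remark}\label{rem:hyp}
(1) If $U$ is bounded, every open $V$ with $\overline V\subset U$ is bounded. For unbounded $U$ the boundedness of $V$ in Definition~\ref{def:am} cannot be dropped: for $U=\mathbb R$ and $H(p)=|p|$, the solution $u(x)=x$ agrees with $v=0$ on the boundary of $V=(0,\infty)$, and \eqref{eq:am} fails.

(2) For $H(p)=(|p|-1)_+$ the zero set has interior points. A function $u$ with Lipschitz constant $1$ is absolutely minimizing because $H(Du)=0$ almost everywhere, and it is a viscosity solution because every test gradient $q$ has $|q|\le1$, so that $0\in\partial H(q)$.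

(3) Part (d) fails without its hypothesis: for $H\equiv0$ every continuous function is a viscosity solution.
\end{remark}

There are two reasons to doubt Theorem~\ref{thm:main}. First, Definition~\ref{def:visc} is weak at a corner of $H$: a subsolution has to satisfy $\omega\cdot D^2\varphi\,\omega\ge0$ for only one $\omega\in\partial H(D\varphi)$, which we do not get to choose. To reach a contradiction, a test function must be strictly concave in \emph{all} directions of $\partial H(D\varphi)$. Second, one cannot approximate $H$ by a smooth $G$ and apply the smooth theory, because a solution for $H$ need not be a subsolution for $G$. Take $H(p)=|p_1|+|p_2|$ and $u(x)=2x_1+2x_2+f(x_1-x_2)$ with $f$ smooth and $|f'|\le1$. Then $Du\in[1,3]^2$, $\partial H(Du)=\{(1,1)\}$ and $\omega\cdot D^2u\,\omega=f''\,(\omega_1-\omega_2)^2$, so $u$ solves the equation for $H$. If $G=H+\frac\varepsilon2|p|^2$ near $[1,3]^2$, then $DG(Du)=(1,1)+\varepsilon Du$ and $\mathcal A_G[u]=4\varepsilon^2(f')^2f''$, which is negative where $f''<0$ and $f'\neq0$.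

We do smooth $H$, but only in order to build test functions; the equation is always used for the original $H$. The proof passes through comparison with cones from above (CCA), a geometric property defined in Section~\ref{sec:cones}. For coercive $H$ with minimum $0$ at the origin we prove the cycle
\[
\text{subsolution}\ \Rightarrow\ \text{CCA}\ \Rightarrow\ \text{absolutely subminimizing}\ \Rightarrow\ \text{CCA}\ \Rightarrow\ \text{subsolution}.
\]
The first implication is the heart of the matter. Section~\ref{sec:idea} explains its idea, Section~\ref{sec:smooth} supplies the smoothing, and Section~\ref{sec:A} carries it out. The second implication, in Section~\ref{sec:chain}, replaces the curve of the smooth argument by a chain of points and completes the proof of Theorem~\ref{thm:main}. The last two implications are in Section~\ref{sec:converse}, and Section~\ref{sec:general} reduces a general convex $H$ to the coercive case.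

\section{Convex functions and cones}\label{sec:cones}

Balls $B_r(x)$ are open, and $B_r=B_r(0)$. We fix an even function $\rho\in C_c^\infty(\mathbb R^n)$ with $\rho>0$ in $B_1$, $\rho=0$ outside $B_1$ and $\int\rho=1$, and we put $\rho_h(x)=h^{-n}\rho(x/h)$.

\subsection*{Standard facts}
Let $H:\mathbb R^n\to\mathbb R$ be convex.
\begin{itemize}
\item[(S1)] $H$ is locally Lipschitz. If $H$ is $K$-Lipschitz near $q$, then $|\omega|\le K$ for $\omega\in\partial H(q)$. We have $0\in\partial H(q)$ if and only if $q$ minimizes $H$.
\item[(S2)] The subdifferential is local: two finite convex functions that agree near $q$ have the same subdifferential at $q$, because a local minimum of the convex function $p\mapsto H(p)-\omega\cdot p$ is global.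
\item[(S3)] The conjugate $H^*(\omega)=\sup_p\{p\cdot\omega-H(p)\}$ has values in $(-\infty,\infty]$ and is lower semicontinuous. The Fenchel--Young inequality $p\cdot\omega\le H(p)+H^*(\omega)$ holds, with equality if and only if $\omega\in\partial H(p)$.
\item[(S4)] If $H(p)=k>\inf H$ and $p$ maximizes $p'\mapsto p'\cdot\zeta$ on $\{H\le k\}$, then $\zeta=t\omega$ for some $t\ge0$ and $\omega\in\partial H(p)$; see \cite[Cor.~23.7.1]{Rock}.
\item[(S5)] Let $G\in C^\infty(\mathbb R^n)$ with $D^2G\ge\varepsilon I$, $\varepsilon>0$. For each $v$, the function $p\mapsto G(p)-p\cdot v$ is strictly convex and coercive, so $DG(q)=v$ has exactly one solution $q=q(v)$, which is smooth in $v$ by the inverse function theorem. Hence $\Lambda=G^*$ is given by $\Lambda(v)=q\cdot v-G(q)$, it is smooth, and differentiation gives $D\Lambda(v)=q$ and $D^2\Lambda(v)=D^2G(q)^{-1}$.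
\item[(S6)] A locally Lipschitz function $v$ is differentiable almost everywhere (Rademacher's theorem), and $D(v*\rho_h)=(Dv)*\rho_h$ wherever the convolution is defined.
\end{itemize}

\subsection*{Cones}
Until Section~\ref{sec:general} we work under the hypothesis
\begin{itemize}
\item[(C)] $H$ is convex, $H(0)=\min H=0$, and all sublevel sets of $H$ are bounded.
\end{itemize}
Conditions (i)--(iii) imply (C), since a finite convex function with one nonempty bounded sublevel set has all its sublevel sets bounded \cite[Cor.~8.7.1]{Rock}. This is the only use of (iii); that the zero set has empty interior is never used.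

For $\kappa\ge0$ let
\[
K_\kappa=\{p: H(p)\le\kappa\},\qquad C_\kappa(x)=\max_{p\in K_\kappa}p\cdot x .
\]
The set $K_\kappa$ is compact and convex and contains $0$. So the \emph{cone} $C_\kappa$ is finite, nonnegative, convex, positively $1$-homogeneous, and Lipschitz with constant $\max_{K_\kappa}|p|$. For $H(p)=|p|$ it is $\kappa|x|$. By (F4) below, $C_\kappa(b-a)$ bounds the increase from $a$ to $b$ of a function with $H(Dv)\le\kappa$.
\begin{itemize}
\item[(F1)] If $\kappa\ge\max_{|p|\le R}H$, then $\overline B_R\subset K_\kappa$, so $C_\kappa(x)\ge R|x|$.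
\item[(F2)] If $0\le k<\kappa$, there is $c>0$ with $C_\kappa(x)\ge C_k(x)+c|x|$ for all $x$. Indeed, $K_k$ is a compact subset of the open set $\{H<\kappa\}$, so $K_k+c\overline B_1\subset K_\kappa$ for some $c>0$.
\item[(F3)] If $0<\kappa'\le\kappa$, then $\frac{\kappa'}\kappa C_\kappa\le C_{\kappa'}\le C_\kappa$. Indeed, $H(\lambda p)\le\lambda H(p)$ for $\lambda\in[0,1]$ because $H(0)=0$, so $\frac{\kappa'}{\kappa}K_\kappa\subset K_{\kappa'}\subset K_\kappa$. Consequently $(\kappa,x)\mapsto C_\kappa(x)$ is continuous on $(0,\infty)\times\mathbb R^n$.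
\item[(F4)] If $v$ is locally Lipschitz in an open set $V$, $H(Dv)\le k$ almost everywhere in $V$, and the segment $[a,b]$ lies in $V$, then $v(b)-v(a)\le C_k(b-a)$. Indeed, $Dv\cdot(b-a)\le C_k(b-a)$ almost everywhere. For small $h$, (S6) gives the same bound for $D(v*\rho_h)$ at every point of $[a,b]$. Integrate along the segment and let $h\to0$.
\end{itemize}

\begin{definition}\label{def:cca}
A function $u:U\to\mathbb R$ satisfies \emph{comparison with cones from above} (CCA) for $H$ in $U$ if, for all $\overline B_r(x_0)\subset U$ and $\kappa>0$, the inequality $u\le u(x_0)+C_\kappa(\,\cdot-x_0)$ on $\partial B_r(x_0)$ implies the same inequality in $B_r(x_0)$.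
\end{definition}

\subsection*{Symmetry}
Let $\tilde H(p)=H(-p)$; it is convex, it satisfies (C) if $H$ does, and $\partial\tilde H(-q)=-\partial H(q)$. A local minimum of $u-\varphi$ is a local maximum of $(-u)-(-\varphi)$, and
\[
\max_{\omega\in\partial\tilde H(-q)}\omega\cdot(-X)\omega=-\min_{\omega\in\partial H(q)}\omega\cdot X\omega .
\]
So $u$ is a supersolution for $H$ if and only if $-u$ is a subsolution for $\tilde H$. Since $\tilde H(D(-v))=H(Dv)$, the function $u$ is absolutely superminimizing for $H$ if and only if $-u$ is absolutely subminimizing for $\tilde H$.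

\section{Bending a cone}\label{sec:idea}

Suppose that a subsolution $u$ violates CCA in $B_r$, with vertex $0$ and $u(0)=0$. Then $u-C_\kappa$ has a positive maximum at some $x_1\in B_r\setminus\{0\}$. Even if $C_\kappa$ is smooth near $x_1$ and $H$ is smooth, this gives no contradiction: the direction $D_pH(DC_\kappa(x_1))$ is parallel to $x_1$, and the cone is linear along rays. We have to bend the cone slightly so that it becomes strictly concave along rays. A formula for the cone with an extra variable $t$ makes this possible.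

Let $G$ and $\Lambda=G^*$ be as in (S5), and let $C^G_\kappa(x)=\max\{p\cdot x: G(p)\le\kappa\}$ for $\kappa>\min G$. The Fenchel--Young inequality for $G$, multiplied by $t$, reads
\begin{equation}\label{eq:FY}
t\Lambda(x/t)\ge p\cdot x-tG(p)\qquad(x,p\in\mathbb R^n,\ t>0).
\end{equation}

\begin{lemma}\label{lem:cone}
Let $\kappa>\min G$. Then $t\Lambda(x/t)+\kappa t\ge C^G_\kappa(x)$ for all $x$ and $t>0$, and for each $x\ne0$ equality holds for some $t>0$.
\end{lemma}

\begin{proof}
The inequality is \eqref{eq:FY} for $p$ with $G(p)\le\kappa$. Let $x\ne0$ and let $p$ maximize $p\cdot x$ on the compact set $\{G\le\kappa\}$. A nonzero linear function has no interior maximum, so $G(p)=\kappa$. By (S4), $x=tDG(p)$ with $t\geq0$, and $t>0$ because $x\ne0$. By (S5), $t\Lambda(x/t)=t\,(p\cdot DG(p)-G(p))=p\cdot x-\kappa t$.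
\end{proof}

We now bend: for $\delta>0$ let
\begin{equation}\label{eq:F}
F(x,t)=t\Lambda(x/t)+\kappa t-\delta t^2\qquad(x\in\mathbb R^n,\ t>0),
\end{equation}
and think of the barrier $w(x)=\inf_tF(x,t)$, where $t$ runs over a bounded range on which $\delta t^2$ is small. At a point $(x,t)$ put $v=x/t$, $q=D\Lambda(v)$ and $A=D^2\Lambda(v)$, so that $v=DG(q)$ and $A=D^2G(q)^{-1}$. The $t$-derivative of $t\Lambda(x/t)$ is $\Lambda(v)-v\cdot D\Lambda(v)=-G(q)$, and the gradient of $v\mapsto\Lambda(v)-v\cdot D\Lambda(v)$ is $-Av$. With $D_xv=I/t$ and $\partial_tv=-v/t$ we obtain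
\begin{equation}\label{eq:der}
F_x=q,\quad F_t=\kappa-G(q)-2\delta t,\quad F_{xx}=\tfrac1tA,\quad F_{xt}=-\tfrac1tAv,\quad F_{tt}=\tfrac1t\,v\cdot Av-2\delta .
\end{equation}
Hence the second derivative of $F$ in the direction $(\omega,\sigma)\in\mathbb R^n\times\mathbb R$ is
\begin{equation}\label{eq:second}
\omega\cdot F_{xx}\omega+2\sigma F_{xt}\cdot\omega+\sigma^2F_{tt}=\tfrac1t(\omega-\sigma v)\cdot A(\omega-\sigma v)-2\delta\sigma^2 .
\end{equation}

\begin{example}\label{ex:quad}
Let $H=G=\frac12|p|^2$, so that $\Lambda(v)=\frac12|v|^2$ and $F(x,t)=\frac{|x|^2}{2t}+\kappa t-\delta t^2$. For $\delta=0$ the minimum is at $t=|x|/\sqrt{2\kappa}$ and equals the cone $\sqrt{2\kappa}\,|x|$. For $\delta>0$,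
\[
F_t=\frac{2t^2(\kappa-2\delta t)-|x|^2}{2t^2},
\]
and $t\mapsto 2t^2(\kappa-2\delta t)$ has derivative $4t(\kappa-3\delta t)>0$ on $I=(0,\frac{\kappa}{3\delta})$. So for small $x\ne0$ the function $F(x,\cdot)$ has a unique minimizer $t(x)$ in $I$, which is smooth and satisfies $|x|^2=2t^2(\kappa-2\delta t)$. For $w(x)=F(x,t(x))$ we get $Dw=x/t$ and $H(Dw)=\kappa-2\delta t(x)$: the slope decreases away from the vertex. Differentiating the relation for $t(x)$ gives $Dt=x/(2t(\kappa-3\delta t))$, and therefore
\[
\Delta_\infty w=Dw\cdot D\bigl(\tfrac12|Dw|^2\bigr)=-2\delta\,\frac xt\cdot Dt=-2\delta\,\frac{\kappa-2\delta t}{\kappa-3\delta t}<-2\delta .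
\]
\end{example}

The bound $-2\delta$ has an explanation that does not depend on the example. Let $t$ be the minimizer at $x$, and suppose that $w$ is smooth near $x$; then $Dw(x)=q$. For any direction $\omega$ we have $w(x+s\omega)\le F(x+s\omega,t+s)$ for small $|s|$, with equality at $s=0$. By \eqref{eq:second} with $\sigma=1$,
\begin{equation}\label{eq:heur}
\omega\cdot D^2w(x)\,\omega\le\tfrac1t\,(\omega-DG(q))\cdot D^2G(q)^{-1}(\omega-DG(q))-2\delta .
\end{equation}
If $H=G$, the only relevant direction is $\omega=DG(q)$, and the right side is $-2\delta$: moving $x$ with velocity $v$ and $t$ with velocity $1$ keeps $x/t$ fixed, so that only $-\delta t^2$ contributes curvature. If $H$ is nonsmooth and $G$ is a smoothing of $H$, we need the right side to be negative for all $\omega\in\partial H(q)$. At a corner $\partial H(q)$ has positive diameter, so $|\omega-DG(q)|$ cannot be small for all of them. But \eqref{eq:heur} measures the error in the norm of $D^2G(q)^{-1}$, and a smoothing has large curvature across a corner. The next section shows that the error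 is uniformly small in this norm.

\section{A smoothing adapted to the subdifferential}\label{sec:smooth}

For $\varepsilon,\eta>0$ let
\[
H_\eta(p)=\int H(p+\eta z)\rho(z)\,dz,\qquad G(p)=H_\eta(p)+\tfrac\varepsilon2|p|^2 .
\]
The function $H_\eta$ is smooth, and it is convex as an average of translates of $H$; so $D^2G\ge\varepsilon I$ and (S5) applies. Since $\rho$ is even, $\int z\rho(z)\,dz=0$, and Jensen's inequality gives $G\ge H_\eta\ge H$. If $H$ is $K$-Lipschitz on $\overline B_{M+1}$ and $\eta\le1$, then $G\le H+K\eta+\frac\varepsilon2M^2$ on $\overline B_M$.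

\begin{lemma}\label{lem:smooth}
Let $H:\mathbb R^n\to\mathbb R$ be convex and let $M,\beta>0$. For every $\varepsilon\in(0,\beta/(4M^2)]$ there is $\eta(\varepsilon)>0$ such that for all $\eta\in(0,\eta(\varepsilon)]$, all $|q|\le M$ and all $\omega\in\partial H(q)$,
\[
(\omega-DG(q))\cdot D^2G(q)^{-1}(\omega-DG(q))\le\beta .
\]
\end{lemma}

\begin{example}\label{ex:abs}
Let $n=1$, $H(p)=|p|$ and $q=\eta s>0$, so $\omega=1$. Then
\[
\omega-H_\eta'(q)=2\int_s^\infty\rho,\qquad H_\eta''(q)=\frac{2\rho(s)}\eta .
\]
If $s$ stays away from $1$ from below, the error is of order one, but the curvature is of order $1/\eta$. If $s$ is close to $1$ or larger, the curvature of $H_\eta$ degenerates, but the error is small, and the lower bound $G''\ge\varepsilon$ suffices. At $q=0$ the error for $\omega=1$ equals $1$ and $G''(0)=2\rho(0)/\eta+\varepsilon$; a kernel that vanished at $0$ would give the value $1/\varepsilon$, and the lemma would fail.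
\end{example}

The proof establishes the same dichotomy, direction by direction. After rescaling by $\eta$, the graph of $H$ near $q$, minus a supporting plane, belongs to a compact family of convex functions, and compactness makes the dichotomy uniform in $q$, $\omega$ and $\eta$.

\begin{proof}[Proof of Lemma~\ref{lem:smooth}]
Let $K$ be a Lipschitz constant of $H$ on $\overline B_{M+1}$. Let $\mathcal F$ be the set of convex $f:\overline B_2\to[0,\infty)$ with $f(0)=0$ and Lipschitz constant at most $2K$; it is compact in $C(\overline B_2)$ by the Arzel\`a--Ascoli theorem. For $f\in\mathcal F$ and a unit vector $e$ put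
\[
a_e(f)=-\int f\,\partial_e\rho=\int\rho\,\partial_ef,\qquad b_e(f)=\int f\,\partial_e^2\rho .
\]
Both are continuous in $(f,e)$, and $|a_e(f)|\le2K$.

\emph{Step 1: positivity.} If $\chi\in C_c^\infty(B_2)$ and $\chi\ge0$, then, writing $\partial_e^2\chi$ as a uniform limit of second difference quotients and shifting the variable,
\begin{equation}\label{eq:pos}
\int f\,\partial_e^2\chi=\lim_{s\to0}\int\chi(z)\,\frac{f(z+se)+f(z-se)-2f(z)}{s^2}\,dz\ \ge0
\end{equation}
by convexity of $f$. In particular $b_e(f)\ge0$.

\emph{Step 2: $b_e(f)=0$ implies $a_e(f)=0$.} Let $b_e(f)=0$ and $\psi\in C_c^\infty(B_1)$. Since $\rho>0$ on the support of $\psi$, there is $\Gamma$ with $\Gamma\rho\pm\psi\ge0$, and \eqref{eq:pos} for $\chi=\Gamma\rho\pm\psi$ gives $\int f\,\partial_e^2\psi=0$. Let $f_h=f*\rho_h$, which is smooth and convex in $B_{1-h}$. Taking $\psi=\rho_h(x-\cdot)$ with $|x|<1-h$, we find $e\cdot D^2f_h(x)e=0$. As $D^2f_h(x)$ is positive semidefinite, $D^2f_h(x)e=0$. So $\partial_ef_h$ is a constant $c_h$ in $B_{1-h}$, and $f_h(x+se)-f_h(x)=c_hs$ whenever $x$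 and $x+se$ lie in $B_{1-h}$. Since $f_h\to f$ locally uniformly in $B_1$, the constants $c_h$ converge to some $c$, and $f(x+se)-f(x)=cs$ whenever $x,x+se\in B_1$. For $x=0$ this says $f(se)=cs$ for $|s|<1$, and $f\ge0$ forces $c=0$. Hence $\partial_ef=0$ in $B_1$ and $a_e(f)=0$.

\emph{Step 3: uniformity.} For each $\theta>0$ there is $c_\theta>0$ such that $b_e(f)<c_\theta$ implies $|a_e(f)|\le\theta$, for all $f\in\mathcal F$ and $|e|=1$. Otherwise there are $(f_j,e_j)$ with $b_{e_j}(f_j)\to0$ and $|a_{e_j}(f_j)|>\theta$, and a limit point $(f,e)$ has $b_e(f)=0$ and $|a_e(f)|\ge\theta$, contrary to Step~2.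

\emph{Step 4: rescaling.} Let $\eta\le\frac12$, $|q|\le M$, $\omega\in\partial H(q)$, and
\[
f(z)=\eta^{-1}\bigl[H(q+\eta z)-H(q)-\eta\,\omega\cdot z\bigr]\qquad(|z|\le2).
\]
Then $f\ge0$ by the definition of $\partial H(q)$, and $|\omega|\le K$ by (S1), so $f\in\mathcal F$. Differentiate $H_\eta(q)=\eta^{-n}\int H(x)\rho((x-q)/\eta)\,dx$ in $q$, change variables back, and insert $H(q+\eta z)=H(q)+\eta\,\omega\cdot z+\eta f(z)$. Integration by parts gives $\int\partial_e\rho=\int\partial_e^2\rho=\int(\omega\cdot z)\,\partial_e^2\rho=0$ and $-\int(\omega\cdot z)\,\partial_e\rho=\omega\cdot e$. Therefore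
\begin{align*}
e\cdot DH_\eta(q)&=-\eta^{-1}\int H(q+\eta z)\,\partial_e\rho(z)\,dz=e\cdot\omega+a_e(f),\\
e\cdot D^2H_\eta(q)e&=\eta^{-2}\int H(q+\eta z)\,\partial_e^2\rho(z)\,dz=\eta^{-1}b_e(f).
\end{align*}

\emph{Step 5: the estimate.} Let $\xi=\omega-DG(q)$ and $B=D^2G(q)$; we may assume $\xi\ne0$. For the unit vector $e=B^{-1}\xi/|B^{-1}\xi|$ we have $\xi\cdot B^{-1}\xi=(e\cdot\xi)^2/(e\cdot Be)$. By Step~4, $e\cdot\xi=-a_e(f)-\varepsilon\,e\cdot q$ and $e\cdot Be=\eta^{-1}b_e(f)+\varepsilon$, so
\[
\xi\cdot B^{-1}\xi\le\frac{2a_e(f)^2+2\varepsilon^2M^2}{\eta^{-1}b_e(f)+\varepsilon}.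
\]
Let $\theta^2=\varepsilon\beta/4$. If $b_e(f)<c_\theta$, the quotient is at most $2\theta^2/\varepsilon+2\varepsilon M^2\le\beta/2+\beta/2$. If $b_e(f)\ge c_\theta$, it is at most $(8K^2+2\varepsilon^2M^2)\,\eta/c_\theta$, which is at most $\beta$ once $\eta\le\eta(\varepsilon)$, with $\eta(\varepsilon)\le\frac12$ independent of $q$ and $\omega$.
\end{proof}

\section{Subsolutions lie below cones}\label{sec:A}

\begin{proposition}\label{prop:A}
Assume \textup{(C)}. Every upper semicontinuous viscosity subsolution $u:U\to\mathbb R$ satisfies CCA.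
\end{proposition}

Two points of Section~\ref{sec:idea} need care. The error in \eqref{eq:heur} carries the factor $1/t$, so we need a lower bound $t\ge t_0$ that is fixed \emph{before} the smoothing is chosen. And $w=\inf_tF$ need not be smooth. We therefore maximize $u(x)-F(x,t)$ in both variables and test with $F(x,\tau(x))$ for an affine function $\tau$.

\begin{proof}
After a translation and the addition of a constant, the vertex is $0$ and $u(0)=0$. Let $\overline B_r\subset U$, $\kappa>0$ and $u\le C_\kappa$ on $\partial B_r$, and suppose that $4\mu:=u(\hat x)-C_\kappa(\hat x)>0$ for some $\hat x\in B_r$. Then $\hat x\ne0$, and $S:=\max_{\overline B_r}u\ge u(\hat x)>0$.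

\emph{Step 1: constants.} We choose them in the following order.
\begin{enumerate}
\item A radius $r_0\in(0,r)$ with $u\le\mu$ on $\overline B_{r_0}$, by upper semicontinuity at $0$.
\item $T=2(S+1)/\kappa$, and $\delta>0$ with $\delta T^2\le\min(\mu,1)$.
\item $P=(S+2)/r_0$, $N=\max_{|p|\le P+1}H+P^2$ and $t_0=\min(1/N,T/2)$.
\item $\gamma\in(0,\kappa/4]$ with $\frac\gamma\kappa\max_{\overline B_r}C_\kappa\le\mu$, and $M=\max_{K_\kappa}|p|>0$.
\item First $\varepsilon\le1$ and then $\eta\le1$, so small that Lemma~\ref{lem:smooth} holds for $M$ and $\beta=\delta t_0$, and that $G\le H+\gamma$ on $K_\kappa$.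
\end{enumerate}
Let $\Lambda=G^*$, let $F$ be given by \eqref{eq:F}, and let $\Phi(x,t)=u(x)-F(x,t)$.

\emph{Step 2: lower bounds for $F$.} We have $G(0)\le\gamma\le\kappa/4$, so Lemma~\ref{lem:cone} applies and $C^G_\kappa\ge0$. Since $G\ge H$, we have $C^G_\kappa\le C_\kappa$. If $p\in K_\kappa$ and $\lambda_0=1-\gamma/\kappa$, then $\lambda_0p\in K_\kappa$ and $G(\lambda_0p)\le H(\lambda_0p)+\gamma\le\lambda_0\kappa+\gamma=\kappa$. Hence $C^G_\kappa\ge\lambda_0C_\kappa\ge C_\kappa-\mu$ on $\overline B_r$. By Lemma~\ref{lem:cone},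
\begin{equation}\label{eq:e1}
F(x,t)\ge\max\{0,\,C_\kappa(x)-\mu\}-\delta t^2\qquad(|x|\le r,\ t>0).
\end{equation}
By \eqref{eq:FY} with $p=0$,
\begin{equation}\label{eq:e2}
t\Lambda(x/t)+\kappa t\ge t\,(\kappa-G(0))\ge\tfrac34\kappa T=\tfrac32(S+1)\qquad(t\ge T).
\end{equation}
Since $\varepsilon,\eta\le1$, we have $G(p)\le N$ for $|p|=P$, and \eqref{eq:FY} with $p=Px/|x|$ gives
\begin{equation}\label{eq:e3}
t\Lambda(x/t)\ge P|x|-tN\ge S+2-tN\qquad(|x|\ge r_0,\ t>0).
\end{equation}

\emph{Step 3: an interior maximum.} These bounds make $\Phi$ small on four sets.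
\begin{itemize}
\item If $|x|\le r_0$ and $0<t\le T$, then $\Phi\le\mu+\delta T^2\le2\mu$ by \eqref{eq:e1}.
\item If $|x|=r$ and $0<t\le T$, then $\Phi\le C_\kappa(x)-(C_\kappa(x)-\mu)+\delta T^2\le2\mu$ by \eqref{eq:e1}.
\item If $|x|\le r$ and $t=T$, then $\Phi\le S-\frac32(S+1)+1<0$ by \eqref{eq:e2}.
\item If $r_0\le|x|\le r$ and $0<t\le t_0$, then $\Phi\le S-(S+2-1)+1=0$ by \eqref{eq:e3}.
\end{itemize}
On the other hand, Lemma~\ref{lem:cone} provides $\hat t>0$ with
\[
\hat t\Lambda(\hat x/\hat t)+\kappa\hat t=C^G_\kappa(\hat x)\le C_\kappa(\hat x)<u(\hat x)\le S .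
\]
By \eqref{eq:e2}, $\hat t<T$, and $\Phi(\hat x,\hat t)\ge u(\hat x)-C_\kappa(\hat x)=4\mu$. So $(\hat x,\hat t)$ lies in none of the four sets, and therefore it lies in the compact set $E=\{r_0\le|x|\le r,\ t_0\le t\le T\}$. The upper semicontinuous function $\Phi$ attains its maximum over $E$ at some $(x_1,t_1)$, with value at least $4\mu$. The boundary of $E$ is covered by the four sets, so $(x_1,t_1)$ is an interior point of $E$.

\emph{Step 4: the test function.} Let $v=x_1/t_1$, $q=D\Lambda(v)$ and $A=D^2\Lambda(v)=D^2G(q)^{-1}$, so that $v=DG(q)$. The function $F(x_1,\cdot)$ has a local minimum at $t_1$, and \eqref{eq:der} gives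
\[
G(q)=\kappa-2\delta t_1,\qquad\tfrac1{t_1}\,v\cdot Av-2\delta\ge0 .
\]
Thus $H(q)\le G(q)<\kappa$ and $|q|\le M$, so Lemma~\ref{lem:smooth} applies at $q$. Let $\lambda=\delta/4$ and
\[
m=\tfrac1{t_1}\,v\cdot Av-2\delta+2\lambda>0,\qquad a=\frac{Av}{t_1m},\qquad\tau(x)=t_1+a\cdot(x-x_1),
\]
\[
\psi(x)=F(x,\tau(x))+\lambda\,(\tau(x)-t_1)^2 .
\]
The term with $\lambda$ is there because $F_{tt}(x_1,t_1)$ may vanish. The function $\psi$ is smooth near $x_1$. For $x$ near $x_1$ we have $(x,\tau(x))\in E$, so
\[
u(x)-\psi(x)\le\Phi(x,\tau(x))\le\Phi(x_1,t_1)=u(x_1)-\psi(x_1),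
\]
and $u-\psi$ has a local maximum at $x_1$. Since $F_t(x_1,t_1)=0$, we have $D\psi(x_1)=F_x(x_1,t_1)=q$.

\emph{Step 5: concavity in all directions of $\partial H(q)$.} For $\omega\in\mathbb R^n$ and $\sigma\in\mathbb R$ let
\[
Q(\omega,\sigma)=\tfrac1{t_1}(\omega-\sigma v)\cdot A(\omega-\sigma v)-2\delta\sigma^2+2\lambda\sigma^2=\tfrac1{t_1}\,\omega\cdot A\omega-\tfrac{2\sigma}{t_1}\,v\cdot A\omega+m\sigma^2 .
\]
As $\tau$ is affine with gradient $a$, the chain rule and \eqref{eq:second} give $\omega\cdot D^2\psi(x_1)\omega=Q(\omega,a\cdot\omega)$. We want to compare this with $Q(\omega,1)$. There need not be a vector $a$ with $a\cdot\omega=1$ for all $\omega\in\partial H(q)$, but our $a$ does at least as well: since $m>0$, the quadratic $Q(\omega,\cdot)$ is minimized at $\sigma=v\cdot A\omega/(t_1m)=a\cdot\omega$, for every $\omega$ at once. So for every $\omega\in\partial H(q)$, Lemma~\ref{lem:smooth} and $t_1\ge t_0$ give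
\[
\omega\cdot D^2\psi(x_1)\omega\le Q(\omega,1)=\tfrac1{t_1}(\omega-v)\cdot A(\omega-v)-2\delta+2\lambda\le\frac{\delta t_0}{t_1}-2\delta+\frac\delta2\le-\frac\delta2 .
\]
Hence $\max_{\omega\in\partial H(D\psi(x_1))}\omega\cdot D^2\psi(x_1)\omega<0$, which contradicts the subsolution property.
\end{proof}

\section{From cones to minimization}\label{sec:chain}

The smooth argument of Section~\ref{sec:intro} followed a curve along which $H(Du)$ is constant. Now neither the curve nor $H(Du)$ along it is available. In place of $H(Du(x))$ we use the level of the flattest cone with vertex $x$ that lies above $u$ on a sphere around $x$, and in place of the curve we jump from $x$ to a point where this cone touches $u$. CCA implies that the level does not decrease in such a jump.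

Let $u\in C(U)$ and $\overline B_r(x)\subset U$. We call $\kappa>0$ \emph{admissible} for $(x,r)$ if $u\le u(x)+C_\kappa(\,\cdot-x)$ on $\partial B_r(x)$, and we let $k(x,r)$ be the infimum of the admissible $\kappa$. For $H(p)=|p|$ it is the positive part of $\max_{\partial B_r(x)}(u-u(x))/r$.

\begin{lemma}\label{lem:level}
Assume \textup{(C)}, and let $u\in C(U)$ and $\overline B_r(x)\subset U$. Write $k=k(x,r)$.
\begin{itemize}
\item[(a)] $k<\infty$ and every $\kappa>k$ is admissible. If $k>0$, then $k$ is admissible and there is a \emph{contact point} $y\in\partial B_r(x)$, that is, $u(y)=u(x)+C_k(y-x)$.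
\end{itemize}
Suppose in addition that $u$ satisfies CCA.
\begin{itemize}
\item[(b)] If $\kappa>0$ and $u(z)\ge u(x)+C_\kappa(z-x)$ for some $z\in\overline B_r(x)\setminus\{x\}$, then $k\ge\kappa$.
\item[(c)] If $k>0$, $y$ is a contact point for $(x,r)$ and $\overline B_{r'}(y)\subset U$, then $k(y,r')\ge k$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $u$ is bounded on the sphere, large $\kappa$ are admissible by (F1). Since $C_\kappa$ is nondecreasing in $\kappa$, every $\kappa>k$ is admissible. Let $k>0$. Letting $\kappa\downarrow k$ and using (F3), we see that $k$ is admissible. If there were no contact point, then $u(x)+C_k(\,\cdot-x)-u$ would have a positive minimum on the sphere, and by (F3) all $\kappa<k$ close to $k$ would be admissible.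

(b) Suppose $k<\kappa$ and take $\kappa'\in(k,\kappa)$, which is admissible. Then $u(z)\le u(x)+C_{\kappa'}(z-x)$, by CCA if $z\in B_r(x)$ and by admissibility if $z\in\partial B_r(x)$. By (F2), $C_{\kappa'}(z-x)<C_\kappa(z-x)$, a contradiction.

(c) What we know concerns the values of $u$ behind $y$, on the segment from $x$ to $y$. So we apply (b) at points just behind $y$ and pass to the limit. Let $y_s=y-s(y-x)$ for $s\in(0,1)$. By CCA and homogeneity,
\[
u(y_s)\le u(x)+(1-s)\,C_k(y-x)=u(y)-C_k(y-y_s).
\]
For small $s$ we have $\overline B_{r'}(y_s)\subset U$ and $y\in\overline B_{r'}(y_s)\setminus\{y_s\}$, so (b) gives $k(y_s,r')\ge k$. A contact point $z_s$ for $(y_s,r')$ satisfies $|z_s-y_s|=r'$ and $u(z_s)\ge u(y_s)+C_k(z_s-y_s)$. Along a sequence $s\to0$, $z_s\to z$ with $|z-y|=r'$ and $u(z)\ge u(y)+C_k(z-y)$. Now (b) at $(y,r')$ gives the claim.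
\end{proof}

\begin{proposition}\label{prop:B}
Assume \textup{(C)}. Let $u\in C(U)$ satisfy CCA, let $V\Subset U$, let $v\in C(\overline V)$ be Lipschitz with $v=u$ on $\partial V$, and let $k=\operatorname{ess\,sup}_VH(Dv)$. If $u$ is differentiable at $z\in V$ and $H(Du(z))>k$, then $u(z)<v(z)$.
\end{proposition}

\begin{proof}
Here $0\le k<\infty$. Choose $\kappa$ with $k<\kappa<H(Du(z))$. The point $Du(z)$ is not in the compact convex set $K_\kappa$, so it can be strictly separated from it: there is $e\neq0$ with $Du(z)\cdot e>C_\kappa(e)$. Hence $u(z+se)>u(z)+C_\kappa(se)$ for small $s>0$.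

For $x\in V$ let $r(x)=\frac12\operatorname{dist}(x,\mathbb R^n\setminus V)>0$, so that $\overline B_{r(x)}(x)\subset V$. Put $x_0=z$ and $r_0=r(x_0)$. By Lemma~\ref{lem:level}(b), $k(x_0,r_0)\ge\kappa$. Given $x_j\in V$ with $r_j=r(x_j)$ and $k(x_j,r_j)\ge\kappa$, let $x_{j+1}$ be a contact point for $(x_j,r_j)$. Then $x_{j+1}\in V$, and Lemma~\ref{lem:level}(c) gives $k(x_{j+1},r_{j+1})\ge\kappa$. The chain satisfies $|x_{j+1}-x_j|=r_j$, $[x_j,x_{j+1}]\subset V$ and $u(x_{j+1})-u(x_j)\ge C_\kappa(x_{j+1}-x_j)$. With $c>0$ from (F2), and with (F4) for $v$,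
\[
u(x_{j+1})-u(x_j)\ge C_k(x_{j+1}-x_j)+cr_j\ge v(x_{j+1})-v(x_j)+cr_j .
\]
Summing, $(u-v)(x_J)-(u-v)(z)\ge c\sum_{j<J}r_j$ for every $J$. Since $V$ is bounded, $u-v$ is bounded on $\overline V$, so $\sum_jr_j<\infty$. Thus $x_j$ converges to some $x_\infty\in\overline V$ with $\operatorname{dist}(x_\infty,\mathbb R^n\setminus V)=\lim2r_j=0$, that is, $x_\infty\in\partial V$. There $u-v=0$, and letting $J\to\infty$ we get $v(z)-u(z)\ge cr_0>0$.
\end{proof}

\begin{corollary}\label{cor:suff}
Assume \textup{(C)}, let $U$ be open and let $u$ be locally Lipschitz in $U$. If $u$ is a viscosity subsolution, it is absolutely subminimizing. If $u$ is a viscosity solution, it is absolutely minimizing.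
\end{corollary}

\begin{proof}
Let $u$ be a subsolution, let $V,v$ be as in Definition~\ref{def:am}, and suppose that \eqref{eq:am} fails. By (S6) there is $z\in V$ at which $u$ is differentiable and $H(Du(z))>k:=\operatorname{ess\,sup}_VH(Dv)$. Propositions~\ref{prop:A} and~\ref{prop:B} give $u(z)<v(z)$. This is impossible if $v\le u$, which proves the first claim. If $u$ is also a supersolution, then $-u$ is a subsolution for $\tilde H$, with $\operatorname{ess\,sup}_V\tilde H(D(-v))=k$ and $\tilde H(D(-u)(z))=H(Du(z))>k$. The same two propositions for $(\tilde H,-u,-v)$, which correspond to following the curve backward, give $-u(z)<-v(z)$, a contradiction.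
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Conditions (i)--(iii) imply (C), so Corollary~\ref{cor:suff} applies.
\end{proof}

\section{The converse implications}\label{sec:converse}

\begin{proposition}\label{prop:C}
Assume \textup{(C)}. If $u$ is locally Lipschitz and absolutely subminimizing in $U$, then $u$ satisfies CCA.
\end{proposition}

\begin{proof}
Let $\overline B_r(x_0)\subset U$, $\kappa>0$ and $C=u(x_0)+C_\kappa(\,\cdot-x_0)$. Assume that $u\le C$ on $\partial B_r(x_0)$ and that the open set $W=\{x\in B_r(x_0):u(x)>C(x)\}$ is not empty. We use the cone as a competitor on $W\Subset U$. On $\partial W$ we have $u\ge C$ by continuity, and $u\le C$ because a point of $\partial W$ lies either in $B_r(x_0)\setminus W$ or on the sphere. If $C_\kappa$ is differentiable at $\zeta$ and $p\in K_\kappa$ attains the maximum that defines $C_\kappa(\zeta)$, then $\zeta'\mapsto C_\kappa(\zeta')-p\cdot\zeta'$ is minimal at $\zeta$, so $DC_\kappa(\zeta)=p\in K_\kappa$. Thus $H(DC)\le\kappa$ almost everywhere, and subminimality gives $H(Du)\le\kappa$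 almost everywhere in $W$.

Let $x\in W$. Since $x_0\notin W$, there is a last point $y$ of the segment from $x_0$ to $x$ that is not in $W$. Then $u(y)\le C(y)$ and $(y,x]\subset W$. By (F4) on $[y',x]$ with $y'\in(y,x]$, $y'\to y$, we get $u(x)\le u(y)+C_\kappa(x-y)$. The vectors $y-x_0$ and $x-y$ are nonnegative multiples of $x-x_0$, so homogeneity gives
\[
u(x)\le u(x_0)+C_\kappa(y-x_0)+C_\kappa(x-y)=C(x),
\]
which contradicts $x\in W$.
\end{proof}

\begin{proposition}\label{prop:D}
Assume \textup{(C)}. If $u$ is locally Lipschitz in $U$ and satisfies CCA, then $u$ is a viscosity subsolution.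
\end{proposition}

If $\varphi$ touches $u$ from above at $x_0$, an inequality for $u$ passes to $\varphi$ when it bounds $u(x_0)$ from above by a nonnegative combination of values of $u$ elsewhere. We obtain one by placing the vertex of a cone at a point $y$ slightly behind $x_0$: the value $u(x_0)$ lies below the cone by CCA, and a contact point $z$ lies on it. The direction from $y$ to $z$ will select the required element of $\partial H(D\varphi(x_0))$.

\begin{proof}
Let $u-\varphi$ have a local maximum at $x_0$, with $u(x_0)=\varphi(x_0)$. Put $q=D\varphi(x_0)$, $X=D^2\varphi(x_0)$ and $L=H^*$. If $0\in\partial H(q)$ there is nothing to prove. Otherwise $H(q)>0$ by (S1). Fix any $\omega\in\partial H(q)$; then $\omega\ne0$ and $L(\omega)=q\cdot\omega-H(q)$ by (S3). Choose $R,\ell>0$ such that $B_R(x_0)\subset U$ and, on this ball, $u\le\varphi$, $u$ is $\ell$-Lipschitz and $\varphi$ is smooth with bounded third derivatives. Let $\kappa_*=1+\max_{|p|\le\ell}H$, and let $K_1$ bound $|\omega'|$ for $\omega'\in\partial H(p)$, $p\in K_{\kappa_*}$, by (S1). For $r>0$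 with $2r<R$, $r|\omega|<1$ and $rK_1\le1$ put
\[
s=r^2,\qquad y=x_0-s\omega,\qquad k=k(y,r).
\]
Then $x_0\in B_r(y)\setminus\{y\}$ and $\overline B_r(y)\subset B_{2r}(x_0)$. The constants in $O(\cdot)$ do not depend on $r$.

\emph{Step 1: $H(q)/2\le k\le\kappa_*$ for small $r$.} By (F1), $C_{\kappa_*}\ge\ell|\cdot|$, so $\kappa_*$ is admissible. For the lower bound, note that $C_{H(q)}(\omega)=q\cdot\omega$, because $p\in K_{H(q)}$ implies $H(q)\ge H(p)\ge H(q)+(p-q)\cdot\omega$. By (F2), $C_{H(q)/2}(\omega)<q\cdot\omega$. Hence, for small $r$,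
\[
u(x_0)-u(y)\ge\varphi(x_0)-\varphi(y)\ge s\,q\cdot\omega-O(s^2)\ge s\,C_{H(q)/2}(\omega)=C_{H(q)/2}(x_0-y),
\]
and Lemma~\ref{lem:level}(b) gives $k\ge H(q)/2$.

\emph{Step 2: a three-point inequality.} By Lemma~\ref{lem:level}(a), $k$ is admissible and there is a contact point $z\in\partial B_r(y)$. For $p'\in K_k$, (S3) gives $p'\cdot\omega\le L(\omega)+k$, so by CCA
\begin{equation}\label{eq:below}
u(x_0)\le u(y)+C_k(s\omega)\le u(y)+sL(\omega)+ks .
\end{equation}
Let $p$ maximize $p\cdot(z-y)$ on $K_k$. It is not an interior point of $K_k$, so $H(p)=k>\min H$, and (S4) gives $z-y=t\omega'$ with $t>0$ and $\omega'\in\partial H(p)$. By (S3), $p\cdot\omega'=L(\omega')+k$, so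
\begin{equation}\label{eq:on}
u(z)=u(y)+t\,p\cdot\omega'=u(y)+tL(\omega')+kt .
\end{equation}
Since $|\omega'|\le K_1$, we have $t=r/|\omega'|\ge r/K_1$ and $s/t\le K_1r\le1$. Solving \eqref{eq:on} for $k$ and inserting the result in \eqref{eq:below}, we get
\[
u(x_0)-sL(\omega)\le\Bigl(1-\frac st\Bigr)u(y)+\frac st\,\bigl(u(z)-tL(\omega')\bigr).
\]
The coefficients of $u(y)$ and $u(z)$ are nonnegative, so the inequality holds with $\varphi$ in place of $u$.

\emph{Step 3: Taylor expansion.} Let $\zeta=z-x_0=t\omega'-s\omega$, so $|\zeta|<2r$. Then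
\begin{align*}
\varphi(y)&=\varphi(x_0)-s\,q\cdot\omega+\tfrac12s^2\,\omega\cdot X\omega+O(s^3),\\
\varphi(z)&=\varphi(x_0)+t\,q\cdot\omega'-s\,q\cdot\omega+\tfrac12\,\zeta\cdot X\zeta+O(r^3).
\end{align*}
The left side of the inequality is $\varphi(x_0)-s\,q\cdot\omega+sH(q)$. On the right side, the terms $\varphi(x_0)-s\,q\cdot\omega$ occur with total weight $(1-\frac st)+\frac st=1$, and they cancel. Dividing by $s$,
\begin{equation}\label{eq:taylor}
H(q)\le q\cdot\omega'-L(\omega')+\frac s2\Bigl(1-\frac st\Bigr)\omega\cdot X\omega+\frac1{2t}\,\zeta\cdot X\zeta+O(s^2)+O\Bigl(\frac{r^3}t\Bigr).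
\end{equation}

\emph{Step 4: the limit.} Along a sequence $r\to0$ we have $\omega'\to\omega_0$. Since $t\ge r/K_1$, the last four terms of \eqref{eq:taylor} are $O(r)$, so $L(\omega')\le q\cdot\omega'-H(q)+O(r)$. Lower semicontinuity of $L$ gives $L(\omega_0)\le q\cdot\omega_0-H(q)$, and $\omega_0\in\partial H(q)$ by (S3). Next, insert $q\cdot\omega'-L(\omega')\le H(q)$ in \eqref{eq:taylor} and multiply by $2/t$. As $s/t$, $s^2/t$ and $r^3/t^2$ are $O(r)$,
\[
0\le\Bigl(\omega'-\frac st\,\omega\Bigr)\cdot X\Bigl(\omega'-\frac st\,\omega\Bigr)+O(r).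
\]
In the limit, $\omega_0\cdot X\omega_0\ge0$, so the subsolution inequality holds at $x_0$.
\end{proof}

\section{Arbitrary convex Hamiltonians}\label{sec:general}

Without (C) the cones may be infinite, as for $H(p)=|p_1|$ in the plane. But on a set $U'\Subset U$ a locally Lipschitz $u$ sees only bounded gradients. So we may raise $H$ for large $|p|$ to make it coercive, and then move its minimum to the origin by subtracting a linear function from $u$.

\begin{lemma}\label{lem:red}
Let $H:\mathbb R^n\to\mathbb R$ be convex, let $u$ be locally Lipschitz in $U$, and let $U'\Subset U$. Let $M>0$ be such that every point of $U'$ has a neighborhood on which $u$ is $M$-Lipschitz. Then there are $H^\sharp$ satisfying \textup{(C)}, $\bar p\in\mathbb R^n$ and $m_0\in\mathbb R$ such that, with $g^\sharp(x)=g(x)-\bar p\cdot x$ for any function $g$: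
\begin{itemize}
\item[(a)] $H^\sharp(p-\bar p)\ge H(p)-m_0$ for all $p$, with equality if $|p|\le M$;
\item[(b)] $u$ is a viscosity subsolution (supersolution) for $H$ in $U'$ if and only if $u^\sharp$ is a viscosity subsolution (supersolution) for $H^\sharp$ in $U'$.
\end{itemize}
\end{lemma}

All large $M$ have the required property, since the compact set $\overline{U'}$ is covered by finitely many open balls on each of which $u$ is Lipschitz.

\begin{proof}
Let $\omega_0\in\partial H(0)$, $\alpha=|\omega_0|+1$ and $\hat H(p)=H(p)+\alpha\,(|p|-M-1)_+$. Then $\hat H$ is convex, $\hat H\ge H$, and $\hat H=H$ on $B_{M+1}$. From $H(p)\ge H(0)-|\omega_0||p|$ we get $\hat H(p)\ge H(0)+|p|-\alpha(M+1)$, so $\hat H$ has bounded sublevel sets and a minimizer $\bar p$. Let $m_0=\hat H(\bar p)$ and $H^\sharp(p)=\hat H(p+\bar p)-m_0$. Then (C) and (a) hold.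

For (b), note that $u-\varphi=u^\sharp-\varphi^\sharp$ and $D^2\varphi=D^2\varphi^\sharp$. Let $u-\varphi$ have a local maximum at $x_0\in U'$, and put $q=D\varphi(x_0)$. Then $\varphi(x)-\varphi(x_0)\ge u(x)-u(x_0)\ge-M|x-x_0|$ near $x_0$, so $q\cdot e\ge-M$ for all unit vectors $e$. At a local minimum the inequalities are reversed and $q\cdot e\le M$. In both cases $|q|\le M$, and (S2) gives $\partial H(q)=\partial\hat H(q)=\partial H^\sharp(q-\bar p)=\partial H^\sharp(D\varphi^\sharp(x_0))$. So the two viscosity inequalities coincide.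
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
\emph{The equation implies minimality in \textup{(a)} and \textup{(c)}.} Let $V\Subset U$ and let $v\in C(\overline V)$ be Lipschitz with $v=u$ on $\partial V$. Assume either that $u$ is a solution, or that $u$ is a subsolution and $v\le u$. Since $\overline V$ is compact, there is $U'$ with $V\Subset U'\Subset U$. Take $M$ as in Lemma~\ref{lem:red} and at least as large as the Lipschitz constant of $v$ on $\overline V$. By Lemma~\ref{lem:red}(b) and Corollary~\ref{cor:suff}, $u^\sharp$ is absolutely minimizing, respectively subminimizing, for $H^\sharp$ in $U'$, and $v^\sharp$ is a competitor of the corresponding kind. Since $|Du|,|Dv|\le M$ almost everywhere in $V$, Lemma~\ref{lem:red}(a) gives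
\[
\operatorname{ess\,sup}_VH(Du)-m_0=\operatorname{ess\,sup}_VH^\sharp(Du^\sharp)\le\operatorname{ess\,sup}_VH^\sharp(Dv^\sharp)=\operatorname{ess\,sup}_VH(Dv)-m_0 .
\]

\emph{Subminimality implies the subsolution property in \textup{(a)}.} The subsolution property is local, so it suffices to prove it in a ball $U'\Subset U$. Fix $M$ and $H^\sharp$ as in Lemma~\ref{lem:red}. A Lipschitz competitor for $u^\sharp$ from below on $V\Subset U'$ has the form $v^\sharp$, where $v$ is Lipschitz, $v\le u$ in $V$ and $v=u$ on $\partial V$. Now $Dv$ is not controlled by $M$, but the inequality in Lemma~\ref{lem:red}(a) goes in the right direction: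
\[
\operatorname{ess\,sup}_VH^\sharp(Du^\sharp)=\operatorname{ess\,sup}_VH(Du)-m_0\le\operatorname{ess\,sup}_VH(Dv)-m_0\le\operatorname{ess\,sup}_VH^\sharp(Dv^\sharp).
\]
So $u^\sharp$ is absolutely subminimizing for $H^\sharp$ in $U'$. By Propositions~\ref{prop:C} and~\ref{prop:D} it is a subsolution for $H^\sharp$, and by Lemma~\ref{lem:red}(b), $u$ is a subsolution for $H$ in $U'$.

\emph{Part \textup{(b)} and the rest of \textup{(c)}.} Part (b) is part (a) for $(\tilde H,-u)$, by the symmetry of Section~\ref{sec:cones}. An absolutely minimizing function is absolutely subminimizing and superminimizing, hence a viscosity solution by (a) and (b).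

\emph{Part \textup{(d)}.} By symmetry let $u\in C(U)$ be a subsolution. Let $\bar p$ minimize $H$. Replacing $H$ by $H(\,\cdot+\bar p)-H(\bar p)$ and $u$ by $u-\bar p\cdot x$ preserves the subsolution property, so we may assume (C). Proposition~\ref{prop:A} does not require Lipschitz continuity, so $u$ satisfies CCA. Let $\overline B_{2r}(x_0)\subset U$. By (F1) there is $\kappa>0$ with
\[
\min_{|\zeta|=r}C_\kappa(\zeta)\ge\max_{\overline B_{2r}(x_0)}u-\min_{\overline B_{2r}(x_0)}u .
\]
For $x\in B_r(x_0)$ we have $\overline B_r(x)\subset B_{2r}(x_0)$, so $u\le u(x)+C_\kappa(\,\cdot-x)$ on $\partial B_r(x)$, and by CCA in $B_r(x)$. If $x,y\in B_{r/2}(x_0)$, then $|x-y|<r$, and therefore $u(y)-u(x)\le\Gamma|y-x|$ with $\Gamma=\max_{|e|=1}C_\kappa(e)$. Exchanging $x$ and $y$ shows that $u$ is Lipschitz in $B_{r/2}(x_0)$.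
\end{proof}

\begin{thebibliography}{9}

\bibitem{ACJS}
Scott N. Armstrong, Michael G. Crandall, Vesa Julin and Charles K. Smart,
\emph{Convexity criteria and uniqueness of absolutely minimizing functions},
arXiv:1003.3171 (2010).

\bibitem{Rock}
Rockafellar, \emph{Convex Analysis}.

\end{thebibliography}
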